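\title{Rational singularities need not be BCM-rational}

\begin{abstract}
A Cohen--Macaulay local ring $(R,\mathfrak m)$ of dimension $d$ is BCM-rational if $H^d_{\mathfrak m}(R)\to H^d_{\mathfrak m}(B)$ is injective for every big Cohen--Macaulay $R$-algebra $B$. We consider the conjecture that, for local rings essentially of finite type over a field of characteristic $0$, this property is equivalent to having rational singularities. We show that the conjecture holds in dimension at most $2$ and fails in every dimension $d\ge3$. The local ring at the origin of the Veronese ring $k[x,y,z]^{(3)}$ is a counterexample. For a class of rational cones over polarized surfaces $(X,L)$ we show that BCM-rationality holds exactly when $H^0(X,\omega_X\otimes L)=0$.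
\end{abstract}

\section{Introduction}

\subsection{The conjecture}

Rings are commutative and Noetherian, but algebras over them need not be Noetherian. Let $(R,\mathfrak m)$ be a local ring of dimension $d$. An $R$-algebra $B$ is a (balanced) \emph{big Cohen--Macaulay} $R$-algebra if $\mathfrak mB\ne B$ and every system of parameters of $R$ is a regular sequence on $B$. Given such a $B$, the ring $R$ is \emph{BCM$_B$-rational} if $R$ is Cohen--Macaulay and the natural map
\[
H^d_{\mathfrak m}(R)\longrightarrow H^d_{\mathfrak m}(B)
\]
is injective. The ring $R$ is \emph{BCM-rational} if it is BCM$_B$-rational for every big Cohen--Macaulay $R$-algebra $B$. The definition has an elementary form (Corollary~\ref{cor:param}): a Cohen--Macaulay ring $R$ is BCM$_B$-rational exactly when $IB\cap R=I$ for every ideal $I$ generated by a system of parameters. So $R$ is BCM-rational when no big Cohen--Macaulay algebra pushes a new element of $R$ into a parameter ideal.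

Let $R$ be essentially of finite type over a field of characteristic $0$. A \emph{resolution} of a domain $R$ is a proper birational morphism $Y\to\operatorname{Spec}R$ with $Y$ regular. The ring $R$ has \emph{rational singularities} if it is normal and $H^i(Y,\mathcal O_Y)=0$ for $i>0$ for one resolution, or equivalently for every resolution.

Two known results relate these notions. If $R$ is an excellent local ring of characteristic $p>0$, then $R$ is BCM-rational if and only if it is $F$-rational. If $R$ is an excellent local ring that is BCM-rational, then $R$ is pseudo-rational; in particular, if $R$ is essentially of finite type over a field of characteristic $0$ and BCM-rational, then $R$ has rational singularities. Of these facts only the last is used below, and only to conclude that the conjecture holds in low dimension. The following conjecture is posed in \cite{MS}.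

\medskip
\noindent\textbf{Conjecture.} \emph{Let $(R,\mathfrak m)$ be a local ring essentially of finite type over a field of characteristic $0$. Then $R$ is BCM-rational if and only if $R$ has rational singularities.}
\medskip

The first tests support the conjecture. Regular local rings are BCM-rational (Corollary~\ref{cor:param}). A module-finite extension domain of a normal ring containing $\mathbb Q$ kills no local cohomology class, because the trace splits the inclusion (Lemma~\ref{lem:trace}). And for a direct summand of a regular ring $Q$, such as a Veronese ring, no big Cohen--Macaulay algebra that maps to a big Cohen--Macaulay $Q$-algebra can kill a class (Remark~\ref{rem:summand}). The conjecture is nevertheless false, and a Veronese ring is a counterexample.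

\subsection{Results}\label{sec:results}

Let $k$ be a field of characteristic $0$. We consider pairs $(X,L)$, where $X$ is a smooth connected projective surface over $k$ with $H^0(X,\mathcal O_X)=k$ and $L$ is an ample, globally generated line bundle, and the conditions
\begin{itemize}
\item[(i)] $H^1(X,L^j)=0$ for all $j\in\mathbb Z$;
\item[(ii)] $H^2(X,\mathcal O_X)=0$;
\item[(iii)] $H^2(X,L^{-1})\ne0$.
\end{itemize}
Put $R=R(X,L)=\bigoplus_{j\ge0}H^0(X,L^j)$ and $\mathfrak n=\bigoplus_{j>0}R_j$, so that $R/\mathfrak n=k$.

\begin{theorem}\label{thm:A}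
Assume \textup{(i)}, \textup{(ii)} and \textup{(iii)}. Then $R_{\mathfrak n}$ is a $3$-dimensional local ring with rational singularities, and for each nonzero $u\in H^2(X,L^{-1})=H^3_{\mathfrak n}(R)_{-1}$ there is a big Cohen--Macaulay $R_{\mathfrak n}$-algebra $B_{\mathfrak n}$ with $u\mapsto0$ in $H^3_{\mathfrak n}(B_{\mathfrak n})$. So $R_{\mathfrak n}$ has rational singularities and is not BCM-rational. For every $d\ge3$ the $d$-dimensional local ring $R[t_1,\dots,t_{d-3}]_{(\mathfrak n,t)}$ likewise has rational singularities and is not BCM-rational.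
\end{theorem}

The theorem applies to $(\mathbb P^2,\mathcal O(3))$, where $R$ is the Veronese ring $k[x,y,z]^{(3)}$ spanned by the monomials of degree divisible by $3$, and to smooth cubic surfaces with $L=\mathcal O(1)$, where $R$ is a hypersurface such as $k[x_0,x_1,x_2,x_3]/(x_0^3+x_1^3+x_2^3+x_3^3)$; see Example~\ref{ex:pairs}. This disproves the conjecture in every dimension $d\ge3$. For the Veronese ring the theorem says that there is a big Cohen--Macaulay algebra $B_{\mathfrak n}$ with
\[
x^2y^2z^2\in(x^3,y^3,z^3)B_{\mathfrak n}.
\]
The next two theorems describe the boundary of the failure.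

\begin{theorem}\label{thm:B}
Let $(R,\mathfrak m)$ be a local ring of dimension $d\le2$, essentially of finite type over a field of characteristic $0$, with rational singularities. If $A$ is any $R$-algebra with $H^d_{\mathfrak m}(A)\ne0$, then $H^d_{\mathfrak m}(R)\to H^d_{\mathfrak m}(A)$ is injective. In particular $R$ is BCM-rational, so the conjecture holds in dimension at most $2$.
\end{theorem}

\begin{theorem}\label{thm:C}
Assume \textup{(i)} and \textup{(ii)}. Then $R_{\mathfrak n}$ has rational singularities, and it is BCM-rational if and only if $H^0(X,\omega_X\otimes L)=0$. For example, $k[x,y,z]^{(r)}$ localized at the origin is BCM-rational if and only if $r\le2$.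
\end{theorem}

\subsection{Method}

Theorems~\ref{thm:A} and~\ref{thm:B} both study what happens when a class $u$ is forced to vanish in the most economical way. In dimension $3$ we adjoin variables $T_1,T_2,T_3$ with $r=\sum w_iT_i$, where $u=[r/w_1w_2w_3]$ (Section~\ref{sec:forcing}), and then kill the remaining intermediate cohomology class by class (Section~\ref{sec:tower}). The danger is that $1$ ends up in $\mathfrak nB$. A grading prevents this: $B$ will have no elements of negative degree. The grading survives the construction because of a computation with the operator $\sum T_i\,\partial/\partial y_i$ on a polynomial ring, valid in characteristic $0$. In dimension $2$, killing $u$ means mapping to a torsor over the punctured spectrum. For a rational singularity this torsor becomes affine after a finite cover, and this forces all of $H^2_{\mathfrak m}(A)$ to vanish (Section~\ref{sec:dim2}). Theorem~\ref{thm:C} follows by cutting with a general section of $L$ (Section~\ref{sec:C}).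

\section{Local cohomology and big Cohen--Macaulay algebras}\label{sec:prelim}

Let $S$ be a ring, $I=(x_1,\dots,x_d)$ an ideal and $N$ an $S$-module. The modules $H^i_I(N)$ are the cohomology of the \v{C}ech complex $0\to N\to\bigoplus_iN_{x_i}\to\dots\to N_{x_1\cdots x_d}\to0$. We use the following standard facts.
\begin{itemize}
\item[(L1)] $H^i_I(N)$ depends only on $\sqrt I$, and each of its elements is killed by a power of $I$. If $\sqrt I=\mathfrak m$ is maximal, then $H^i_{\mathfrak m}(N)=H^i_{\mathfrak m}(N_{\mathfrak m})$, and every nonzero submodule of $H^i_{\mathfrak m}(N)$ contains a nonzero element of the socle, that is, one killed by $\mathfrak m$.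
\item[(L2)] If $N'$ is a flat $S$-module, then $H^i_I(N\otimes_SN')=H^i_I(N)\otimes_SN'$.
\item[(L3)] $H^d_I(N)=\varinjlim_nN/(x_1^n,\dots,x_d^n)N$, with transition maps multiplication by $x_1\cdots x_d$. The image of $z$ from the $n$-th term is the \v{C}ech class $[z/(x_1\cdots x_d)^n]$.
\item[(L4)] (K\"unneth) For modules $N,N'$ over $k$-algebras $S,S'$ with ideals $I,I'$, the \v{C}ech complex of $N\otimes_kN'$ for $I+I'$ is the tensor product of the two \v{C}ech complexes, so $H^i_{I+I'}(N\otimes_kN')=\bigoplus_{a+b=i}H^a_I(N)\otimes_kH^b_{I'}(N')$.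
\item[(L5)] If $z_1,\dots,z_m\in I$ and each $z_i$ is a nonzerodivisor on $N/(z_1,\dots,z_{i-1})N$, then $H^i_I(N)=0$ for $i<m$.
\end{itemize}
Fact (L5) follows by induction on $m$: for $i<m$ we have $H^{i-1}_I(N/z_1N)=0$, so $z_1$ acts injectively on $H^i_I(N)$, which is then zero by (L1).

\begin{lemma}\label{lem:colon}
Let $B$ be a big Cohen--Macaulay algebra over $(R,\mathfrak m)$ and $x_1,\dots,x_d$ a system of parameters of $R$. Then $H^i_{\mathfrak m}(B)=0$ for $i<d$. For $b\in B$, the class $[b/x_1\cdots x_d]$ vanishes in $H^d_{\mathfrak m}(B)$ if and only if $b\in(x_1,\dots,x_d)B$. In particular $[1/x_1\cdots x_d]\ne0$ and $H^d_{\mathfrak m}(B)\ne0$.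
\end{lemma}

\begin{proof}
The first claim is (L5). By (L3) the class vanishes if and only if $(x_1\cdots x_d)^nb\in(x_1^{n+1},\dots,x_d^{n+1})B$ for some $n\ge0$. We lower the exponents one variable at a time. Suppose $x_i^nb'\in JB+x_i^{n+1}B$, where $J$ is generated by positive powers of the $x_m$ with $m\ne i$. Then $x_i^n(b'-x_ib'')\in JB$ for some $b''\in B$. The generators of $J$ followed by $x_i$ form a system of parameters, so $x_i$ is a nonzerodivisor on $B/JB$ and $b'\in JB+x_iB$. Doing this for $i=1,\dots,d$ gives $b\in(x_1,\dots,x_d)B$. The last claim holds since $\mathfrak mB\ne B$.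
\end{proof}

\begin{corollary}\label{cor:param}
Let $R$ be Cohen--Macaulay and $B$ a big Cohen--Macaulay $R$-algebra. Then $R$ is BCM$_B$-rational if and only if $IB\cap R=I$ for every parameter ideal $I$, where $IB\cap R$ is the preimage of $IB$. Regular local rings are BCM-rational.
\end{corollary}

\begin{proof}
Every element of $H^d_{\mathfrak m}(R)$ has the form $[a/x_1\cdots x_d]$ for some system of parameters, by (L3) applied to powers of a fixed one. Lemma~\ref{lem:colon} applies to $B$ and to $R$ itself, and it gives the first claim. If $R$ is regular and $\mathfrak m=(x_1,\dots,x_d)$, then $H^d_{\mathfrak m}(R)$ is the injective hull of $R/\mathfrak m$. Its socle is one-dimensional, hence spanned by $[1/x_1\cdots x_d]$. This class survives in $H^d_{\mathfrak m}(B)$, so by (L1) the kernel of $H^d_{\mathfrak m}(R)\to H^d_{\mathfrak m}(B)$ is zero.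
\end{proof}

The algebra in Theorem~\ref{thm:A} is built geometrically, so we will know its local cohomology rather than its regular sequences. For modules that are not finitely generated, we pass from one to the other by testing all primes.

\begin{lemma}\label{lem:crit}
Let $(S,\mathfrak m)$ be a Cohen--Macaulay local ring and $N$ an $S$-module with $\mathfrak mN\ne N$. Suppose $H^i_{\mathfrak p}(N_{\mathfrak p})=0$ for all primes $\mathfrak p$ and all $i<\operatorname{ht}\mathfrak p$. Then every system of parameters of $S$ is a regular sequence on $N$.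
\end{lemma}

\begin{proof}
Let $x_1,\dots,x_d$ be a system of parameters. Assume that $x_i$ is a nonzerodivisor on $N/(x_1,\dots,x_{i-1})N$ for $i<m$, and put $\bar N=N/(x_1,\dots,x_{m-1})N$. The long exact sequences for multiplication by $x_1,\dots,x_{m-1}$ give $H^i_{\mathfrak p}(\bar N_{\mathfrak p})=0$ for $i<\operatorname{ht}\mathfrak p-(m-1)$. Suppose $0\ne z\in\bar N$ and $x_mz=0$. Let $\mathfrak p$ be minimal over $\operatorname{Ann}(z)$. Then $(Sz)_{\mathfrak p}=(S/\operatorname{Ann}(z))_{\mathfrak p}$ is nonzero of finite length, so $H^0_{\mathfrak p}(\bar N_{\mathfrak p})\ne0$. But $\mathfrak p$ contains $x_1,\dots,x_m$, a regular sequence on the Cohen--Macaulay ring $S$, so $\operatorname{ht}\mathfrak p\ge m$ and $H^0_{\mathfrak p}(\bar N_{\mathfrak p})=0$. This contradiction shows that $x_m$ is a nonzerodivisor on $\bar N$. Finally $(x_1,\dots,x_d)N\subset\mathfrak mN\ne N$.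
\end{proof}

\begin{lemma}\label{lem:trace}
Let $h\colon Z'\to Z$ be a finite surjective morphism of integral schemes over $\mathbb Q$ with $Z$ normal. Then $\mathcal O_Z\to h_*\mathcal O_{Z'}$ is a split injection of $\mathcal O_Z$-modules. Hence $H^i(Z,\mathcal N)\to H^i(Z',h^*\mathcal N)$ is injective for every line bundle $\mathcal N$ on $Z$.
\end{lemma}

\begin{proof}
The trace of the extension of function fields sends a section of $h_*\mathcal O_{Z'}$ to a rational function that is integral over $\mathcal O_Z$, hence regular. So $\frac1{\deg h}\operatorname{Tr}$ is a splitting. The last claim follows from $H^i(Z',h^*\mathcal N)=H^i(Z,\mathcal N\otimes h_*\mathcal O_{Z'})$.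
\end{proof}

\section{Section rings}\label{sec:section}

We need section rings of surfaces and, in Section~\ref{sec:C}, of curves. For an $\mathcal O_X$-module $\mathcal F$ write $\mathcal F(j)=\mathcal F\otimes L^j$ and $\Gamma_*(\mathcal F)=\bigoplus_{j\in\mathbb Z}H^0(X,\mathcal F(j))$.

\begin{proposition}\label{prop:section}
Let $X$ be a smooth connected projective $k$-scheme of dimension $e\ge1$ with $H^0(X,\mathcal O_X)=k$, let $L$ be ample and globally generated, and let $R=\bigoplus_{j\ge0}H^0(X,L^j)$ and $\mathfrak n=\bigoplus_{j>0}R_j$.
\begin{itemize}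
\item[(a)] There are algebraically independent $w_1,\dots,w_{e+1}\in R_1$ without common zero on $X$. The ring $R$ is a domain, finite over $P=k[w_1,\dots,w_{e+1}]$, of dimension $e+1$, and $\mathfrak n=\sqrt{(w_1,\dots,w_{e+1})R}$. The open sets $X_i=\{w_i\ne0\}$ are affine. Moreover $H^0(X,L^j)=0$ for $j<0$, so $R=\Gamma_*(\mathcal O_X)$.
\item[(b)] Let $\mathcal F$ be quasi-coherent and $F=\Gamma_*(\mathcal F)$. Then $F_{w_i}=\bigoplus_jH^0(X_i,\mathcal F(j))$ and, functorially in $\mathcal F$,
\begin{equation}\label{eq:lc}
H^0_{\mathfrak n}(F)=H^1_{\mathfrak n}(F)=0,\qquad H^{i+1}_{\mathfrak n}(F)=\bigoplus_{j\in\mathbb Z}H^i(X,\mathcal F(j))\quad(i\ge1).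
\end{equation}
\item[(c)] If $H^i(X,L^j)=0$ for all $i>0$ and $j\ge0$, then $R[t_1,\dots,t_s]_{(\mathfrak n,t)}$ has rational singularities for every $s\ge0$.
\end{itemize}
\end{proposition}

\begin{proof}
(a) Since $L$ is globally generated, the sections vanishing at a given point form a proper subspace of $R_1$, and since $k$ is infinite, $R_1$ is not a finite union of proper subspaces. Choose the $w_i$ successively, each nonzero at the generic points of the common zero locus of the previous ones. The dimension of this locus drops at each step, so it is empty after $e+1$ steps. The $w_i$ define $\varphi\colon X\to\mathbb P^e$ with $\varphi^*\mathcal O(1)=L$. As $L$ is ample, $\varphi$ contracts no curve, so it is finite, hence surjective. Therefore the $w_i$ satisfy no homogeneous relation, and $X_i=\varphi^{-1}(D_+(w_i))$ is affine. By Serre's finiteness theorem, $R=\bigoplus_{j\ge0}H^0(\mathbb P^e,(\varphi_*\mathcal O_X)(j))$ is a finite $P$-module. It is a domain because $X$ is integral. The graded ring $R/(w)R$ is finite-dimensional over $k$, so $\mathfrak n$ is nilpotent modulo $(w)$. A nonzero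 section of $L^j$ with $j<0$ would embed $R_{-j}$ into $H^0(X,\mathcal O_X)=k$, but $w_1^{-j}$ and $w_2^{-j}$ are linearly independent.

(b) Let $w$ be a product of $m$ of the $w_i$ and $X_w$ the intersection of the corresponding $X_i$. Then $(F_w)_j=\varinjlim_nH^0(X,\mathcal F(j+nm))=H^0(X_w,\mathcal F(j))$. So the \v{C}ech complex of $F$ in degree $j$ is the augmented \v{C}ech complex of $\mathcal F(j)$ for the affine cover $\{X_i\}$. This gives \eqref{eq:lc}.

(c) Let $Y=\operatorname{Spec}_X\bigoplus_{j\ge0}L^j$, the total space of $L^{-1}$. It is smooth and integral, $H^0(Y,\mathcal O_Y)=R$, and $H^i(Y,\mathcal O_Y)=\bigoplus_{j\ge0}H^i(X,L^j)=0$ for $i>0$. The ring of global functions on a normal integral scheme is normal, so $R$ is normal. We show that $Y\to\operatorname{Spec}R$ is a resolution. The scheme $Y$ is the base change along $\varphi$ of $\operatorname{Spec}_{\mathbb P^e}\bigoplus_{j\ge0}\mathcal O(j)$, which is the blow-up of $\operatorname{Spec}P$ at the origin. So $Y$ is proper over $\operatorname{Spec}P$, and therefore over $\operatorname{Spec}R$. The locus $Y_{w_i}$ where the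 function $w_i$ is invertible is a principal open subset of the affine preimage of $X_i$. So it is affine, with ring $H^0(Y,\mathcal O_Y)_{w_i}=R_{w_i}$. Hence $Y\to\operatorname{Spec}R$ is an isomorphism over $\operatorname{Spec}R\setminus\{\mathfrak n\}$. Now $Y\times\mathbb A^s\to\operatorname{Spec}R[t]$ is a resolution of a normal ring without higher cohomology, and these properties pass to the localization by flat base change.
\end{proof}

From now until Section~\ref{sec:dim2}, $(X,L)$ is a pair as in Section~\ref{sec:results} satisfying (i) and (ii), and $w_1,w_2,w_3$, $P$, $X_i$ are as in Proposition~\ref{prop:section}. Put $H=H^3_{\mathfrak n}(R)$, so $H_j=H^2(X,L^j)$ by \eqref{eq:lc}. Put $H_P=H^3_{(w)}(P)$. It has the $k$-basis $[w_1^{-\beta_1-1}w_2^{-\beta_2-1}w_3^{-\beta_3-1}]$, $\beta\in\mathbb N^3$, in degrees $-3-|\beta|$.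

\begin{lemma}\label{lem:basis}
\begin{itemize}
\item[(a)] The maps $H^2(X,L^{j-1})\to H^2(X,L^j)$ given by $w_1$ are surjective. Hence $H_j=0$ for $j\ge0$, and $R[t_1,\dots,t_s]_{(\mathfrak n,t)}$ has rational singularities.
\item[(b)] $R$ is Cohen--Macaulay and free over $P$, with a homogeneous basis $e_0=1,e_1,\dots,e_m$ whose degrees satisfy $d_0=0$ and $d_a\in\{1,2\}$ for $a\ge1$. Moreover $H=R\otimes_PH_P=\bigoplus_ae_aH_P$.
\item[(c)] Every $u\in H_{-1}$ equals $[r/w_1w_2w_3]$ with $r=\sum_{d_a=2}c_ae_a\in R_2$, $c_a\in k$, and $u\ne0$ if and only if some $c_a\ne0$.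
\end{itemize}
\end{lemma}

\begin{proof}
(a) The cokernel embeds in the $H^2$ of a sheaf on the curve $\{w_1=0\}$, which is zero. Now use (ii), then (i) and Proposition~\ref{prop:section}(c).

(b) By \eqref{eq:lc} and (i), $H^i_{(w)}(R)=0$ for $i<3$. So the finite graded $P$-module $R$ has depth $3$ and is free by the Auslander--Buchsbaum formula. A finite free algebra over a regular ring is Cohen--Macaulay. The formula for $H$ is (L2). Since $R_0=k$, the only basis element of degree $0$ is a multiple of $1$. The nonzero class $e_a[1/w_1w_2w_3]$ has degree $d_a-3$, which is negative by (a), so $d_a\le2$.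

(c) A basis element of $H$ has degree $d_a-3-|\beta|$. This equals $-1$ only for $d_a=2$ and $\beta=0$.
\end{proof}

\begin{example}\label{ex:pairs}
The pairs $(\mathbb P^2,\mathcal O(r))$, $r\ge1$, satisfy (i) and (ii), and $R=k[x,y,z]^{(r)}$. For $r=3$, condition (iii) holds since $H^2(\mathbb P^2,\mathcal O(-3))=k$. Take $w=(x^3,y^3,z^3)$. A basis of $R$ over $P$ consists of the monomials $x^ay^bz^c$ with $0\le a,b,c\le2$ and $3\mid a+b+c$: the element $1$, seven elements of degree $1$, and $x^2y^2z^2$ of degree $2$. So $H_{-1}$ is spanned by $u=[x^2y^2z^2/x^3y^3z^3]=[1/xyz]$, and by Lemma~\ref{lem:colon} a big Cohen--Macaulay algebra kills $u$ if and only if $x^2y^2z^2$ lies in the extension of $(x^3,y^3,z^3)$.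

Let $X=\{g=0\}\subset\mathbb P^3$ be a smooth cubic surface and $L=\mathcal O_X(1)=\omega_X^{-1}$. The sequences $0\to\mathcal O(j-3)\to\mathcal O(j)\to\mathcal O_X(j)\to0$ on $\mathbb P^3$ give $R=k[x_0,\dots,x_3]/(g)$, $H^1(X,L^j)=0$, and $H^2(X,L^j)=\ker\bigl(H^3(\mathcal O(j-3))\to H^3(\mathcal O(j))\bigr)$. The last group is $0$ for $j=0$ and $k$ for $j=-1$. So (i)--(iii) hold.
\end{example}

\section{The forcing algebra}\label{sec:forcing}

We look for $B$ in the form $\Gamma_*(\mathcal B)$ with $\mathcal B$ a quasi-coherent $\mathcal O_X$-algebra. Each requirement on $B$ then has a translation. Away from $\mathfrak n$, depth follows from flatness of $\mathcal B$ over $\mathcal O_X$. At $\mathfrak n$, by \eqref{eq:lc}, depth means $H^1(X,\mathcal B(j))=0$ for all $j$. And $\mathfrak nB\ne B$ is automatic if $B$ has no elements of negative degree, since then $\mathfrak nB$ lies in positive degrees. We will see in Section~\ref{sec:tower} that a class in $H^1(X,\mathcal B(j))$ is killed by adjoining a variable that locally has degree $j$. This is harmless for $j\ge0$. For $j<0$ it threatens the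 grading argument, so the classes of negative degree must be absent from the start. This leads to the following definition.

A quasi-coherent $\mathcal O_X$-algebra $\mathcal C$ is \emph{admissible} if $\mathcal O_X\to\mathcal C$ is injective, $\mathcal C$ is flat over $\mathcal O_X$, and
\[
H^0(X,\mathcal C(l))=H^1(X,\mathcal C(l))=0\quad\text{for all }l<0 .
\]
The goal of this section is an admissible algebra that kills a given $u$.

\subsection{Construction}

Let $0\ne u\in H_{-1}$ and write $u=[r/w_1w_2w_3]$ as in Lemma~\ref{lem:basis}(c). In a big Cohen--Macaulay algebra that kills $u$, the element $r$ lies in the ideal generated by the $w_i$, so we impose this universally. Let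
\[
\mathcal S=\operatorname{Sym}\bigl((L^{-1})^{\oplus3}\bigr)=\bigoplus_{\alpha\in\mathbb N^3}L^{-|\alpha|}\,T^\alpha ,
\]
where $T_1,T_2,T_3$ are the tautological sections of $\mathcal S(1)$. Thus $\Gamma_*(\mathcal S)=R[T_1,T_2,T_3]$ with $\deg T_i=1$. Put
\[
\theta=w_1T_1+w_2T_2+w_3T_3,\qquad\Phi=\theta-r\in H^0(X,\mathcal S(2)),
\]
and let $\mathcal A$ be the quotient of $\mathcal S$ by the ideal generated by $\Phi$. On $X_1$, with $\tau_i=T_i/w_1$, we have $\mathcal S=\mathcal O_{X_1}[\tau_1,\tau_2,\tau_3]$ and
\[
\Phi/w_1^2=\tau_1+(w_2/w_1)\tau_2+(w_3/w_1)\tau_3-r/w_1^2 .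
\]
This is monic of degree $1$ in $\tau_1$, so it is a nonzerodivisor and $\mathcal A|_{X_1}=\mathcal O_{X_1}[\tau_2,\tau_3]$. The same holds on $X_2$ and $X_3$ with the indices permuted. Hence $\mathcal A$ is flat, $\mathcal O_X\to\mathcal A$ is injective, and there are exact sequences
\begin{equation}\label{eq:forcing}
0\to\mathcal S(l-2)\xrightarrow{\ \Phi\ }\mathcal S(l)\to\mathcal A(l)\to0 .
\end{equation}

\begin{proposition}\label{prop:forcing}
The algebra $\mathcal A$ is admissible, and $u\mapsto0$ in $H^2(X,\mathcal A(-1))$.
\end{proposition}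

Cohomology on $X$ commutes with direct sums, so $H^i(X,\mathcal S(j))=\bigoplus_\alpha H^i(X,L^{j-|\alpha|})T^\alpha$. Thus $H^0(X,\mathcal S(l))=0$ for $l<0$, $H^1(X,\mathcal S(j))=0$ for all $j$ by (i), and $H^2(X,\mathcal S(j))=(H[T])_j$. The long exact sequence of \eqref{eq:forcing} gives, for $l<0$,
\[
H^0(X,\mathcal A(l))=0,\qquad H^1(X,\mathcal A(l))=\ker\bigl(\Phi\colon(H[T])_{l-2}\to(H[T])_l\bigr).
\]
Each $w_i$ kills $[1/w_1w_2w_3]$, so $u=-\Phi\cdot[1/w_1w_2w_3]$, and $u$ dies in $H^2(X,\mathcal A(-1))$. It remains to prove:
\begin{equation}\label{eq:claim}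
\text{multiplication by $\Phi$ is injective on $(H[T])_j$ for $j\le-3$.}
\end{equation}

To compute, identify $H_P$ with a polynomial ring $k[y_1,y_2,y_3]$ by $[w_1^{-\beta_1-1}w_2^{-\beta_2-1}w_3^{-\beta_3-1}]=y^\beta/\beta!$, which is possible in characteristic $0$. Then $w_i$ acts as $\partial_i=\partial/\partial y_i$, we have $H[T]=\bigoplus_ae_a\,k[y,T]$, and $\theta$ acts on each summand as $\sum_iT_i\partial_i$. Call $|\alpha|-|\beta|$ the \emph{weight} of $y^\beta T^\alpha$. The degree of $e_ay^\beta T^\alpha$ is $d_a-3+|\alpha|-|\beta|$, so
\begin{equation}\label{eq:weight}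
\text{the $e_a$-component of an element of $(H[T])_j$ has weight $j+3-d_a$.}
\end{equation}
Suppose $0\ne\eta\in(H[T])_j$ with $j\le-3$ and $\Phi\eta=0$. Write $\eta=\eta_0+\dots+\eta_N$ with $\eta_n$ of degree $n$ in $T$ and $\eta_N\ne0$, and put $\eta_{-1}=0$. The parts of $\Phi\eta$ of $T$-degrees $N+1$ and $N$ give
\begin{equation}\label{eq:two}
\theta\eta_N=0,\qquad\theta\eta_{N-1}=r\eta_N .
\end{equation}
We show that these two equations are already contradictory.

\subsection{The cases $N=0$ and $N=1$ by hand}

Let $N=0$. The first equation says that all partial derivatives of the components of $\eta_0$ vanish, so they are constants, of weight $0$. By \eqref{eq:weight} only $a=0$, $j=-3$ is possible, and $\eta_0=c\,[1/w_1w_2w_3]$. The second equation reads $0=cu$, so $c=0$.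

Let $N=1$. A component of $\eta_1$ is $\sum_iT_iq_i(y)$ with the $q_i$ homogeneous of degree $d_a-2-j\ge d_a+1$. It is killed by $\theta$ if and only if $\partial_mq_i+\partial_iq_m=0$ for all $i,m$. Then $a_{imn}=\partial_m\partial_nq_i$ is antisymmetric in the first two indices and symmetric in the last two, so
\[
a_{imn}=-a_{min}=-a_{mni}=a_{nmi}=a_{nim}=-a_{inm}=-a_{imn},
\]
and $a_{imn}=0$. Hence the $q_i$ vanish unless their degree is $1$, which forces $a=0$ and $j=-3$. So $\eta_1=\sum\mu_{im}T_iy_m$ lies in the summand of $e_0=1$, with $(\mu_{im})$ antisymmetric. This is a three-dimensional space of candidates, and only the term $r$ can exclude them. Choose $a$ with $c_a\ne0$. The $e_a$-component of $\eta_0$ is a quadratic form $\xi(y)$, and the second equation gives $\sum_iT_i\partial_i\xi=c_a\sum\mu_{im}T_iy_m$. The matrix on the left is the Hessian of $\xi$, which is symmetric. So $(\mu_{im})$ is both symmetric and antisymmetric, hence zero.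

The pattern is that $\theta$ has no kernel in negative weight, and that its kernel in weight $0$ meets its image trivially.

\subsection{The general case}

\begin{lemma}\label{lem:sl2}
Let $V_\nu\subset k[y,T]$ be the span of the monomials of weight $\nu$. Then $\theta=\sum_iT_i\partial_i$ is injective on $V_\nu$ for $\nu<0$, and $\theta^2$ is injective on $V_{-2}$.
\end{lemma}

\begin{proof}
The maps are defined over $\mathbb Q$, so we may take $k=\mathbb Q$. Use the positive definite form in which the monomials are orthogonal and $\langle y^\beta T^\alpha,y^\beta T^\alpha\rangle=\alpha!\,\beta!$. Multiplication by a variable is adjoint to the derivative in that variable, so $\theta$ is adjoint to $\theta^*=\sum_iy_i\,\partial/\partial T_i$. The second-order terms of the commutator cancel, leaving $\theta\theta^*-\theta^*\theta=\sum_iT_i\,\partial/\partial T_i-\sum_iy_i\partial_i$, which acts on $V_\nu$ as $\nu$. Hence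
\[
\|\theta v\|^2=\|\theta^*v\|^2-\nu\|v\|^2\qquad(v\in V_\nu).
\]
For $\nu<0$ this gives injectivity. Let $\xi\in V_{-2}$ with $\theta^2\xi=0$, and put $\zeta=\theta\xi\in V_0$. From $\theta\zeta=0$ and the formula we get $\theta^*\zeta=0$. So $\|\zeta\|^2=\langle\theta\xi,\zeta\rangle=\langle\xi,\theta^*\zeta\rangle=0$. Then $\theta\xi=0$, and $\xi=0$ by the first part.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:forcing}]
We prove \eqref{eq:claim}. By \eqref{eq:weight} the $e_a$-component of $\eta_N$ has weight $j+3-d_a\le0$, with equality only if $j=-3$ and $a=0$. By the first equation in \eqref{eq:two} and Lemma~\ref{lem:sl2}, the components of negative weight vanish. So $j=-3$ and $\eta_N=e_0\zeta$ with $0\ne\zeta\in V_0$ and $\theta\zeta=0$. Since $e_0=1$, we have $r\eta_N=\sum_{d_a=2}c_ae_a\zeta$. Choose $a$ with $c_a\ne0$, which exists because $u\ne0$, and let $\xi$ be the $e_a$-component of $\eta_{N-1}$. It has weight $-2$, and $\theta\xi=c_a\zeta$ by the second equation in \eqref{eq:two}. Then $\theta^2\xi=0$, so $\xi=0$ by Lemma~\ref{lem:sl2}, and $\zeta=0$, a contradiction.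
\end{proof}

\begin{remark}[characteristic $p$]
The construction of $\mathcal A$ and the reduction to \eqref{eq:claim} make sense for the Veronese ring of Example~\ref{ex:pairs} over a field of characteristic $p>0$, but \eqref{eq:claim} fails. Let $r=x^2y^2z^2$ and $\gamma=[w_1^{-p}w_2^{-p}w_3^{-1}]$. Then $\Phi^p=\sum w_i^pT_i^p+(-r)^p$ kills $\gamma$, because $w_3$ divides $r^p$. The element $\Phi^{p-1}\gamma$ has degree $-3$ and is nonzero, since the coefficient of $T_1^{p-1}$ is $[w_1^{-1}w_2^{-p}w_3^{-1}]$. So $H^1(X,\mathcal A(-1))\ne0$.
\end{remark}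

\begin{remark}[the degree of $u$]
Take $(\mathbb P^2,\mathcal O(2))$, where $H_{-1}=0\ne H_{-2}$. Forcing a class $[r/w_1w_2w_3]$ of degree $-2$ requires variables $T_i$ of degree $0$ and an equation $\Phi$ of degree $1$. Then $H^1(X,\mathcal A(-1))$ is the kernel of $\Phi\colon H_{-2}[T]\to H_{-1}[T]=0$, which is nonzero. This agrees with Theorem~\ref{thm:C}.
\end{remark}

\section{Killing $H^1$ in nonnegative degrees}\label{sec:tower}

\subsection{Extensions and affine bundles}\label{sec:ext}

The following construction kills a class in $H^1$. It is used here and in Section~\ref{sec:dim2}. Let $Z$ be a scheme, $\mathcal C$ a quasi-coherent $\mathcal O_Z$-algebra and $\mathcal N$ a line bundle. Consider extensions of $\mathcal C$-modules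
\[
0\to\mathcal C\to\mathcal V\to\mathcal C\otimes\mathcal N^{-1}\to0 .
\]
They are locally split, since a local generator of the quotient lifts locally. The \emph{class} of $\mathcal V$ is the image of $1$ under the connecting map $H^0(Z,\mathcal C)\to H^1(Z,\mathcal C\otimes\mathcal N)$ of the sequence tensored with $\mathcal N$. It is the cocycle of differences of local lifts of $1$, so it is compatible with pullback. As $\operatorname{Ext}^1_{\mathcal C}(\mathcal C\otimes\mathcal N^{-1},\mathcal C)=H^1(Z,\mathcal C\otimes\mathcal N)$, every class occurs, it determines the extension up to isomorphism, and it is zero if and only if the extension splits. Let $1_{\mathcal V}$ be the image of $1\in\mathcal C$ in $\mathcal V$ and put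
\[
\mathcal C\langle\mathcal V\rangle=\operatorname{Sym}_{\mathcal C}(\mathcal V)/(1_{\mathcal V}-1).
\]
\begin{itemize}
\item[(E1)] Locally $\mathcal V=\mathcal C1_{\mathcal V}\oplus\mathcal C\tau$ and $\mathcal C\langle\mathcal V\rangle=\mathcal C[\tau]$. The images $F_n$ of $\operatorname{Sym}^n_{\mathcal C}\mathcal V$ are locally the polynomials of degree at most $n$. They form an exhaustive filtration with $F_0=\mathcal C$, $F_1=\mathcal V$ and $F_n/F_{n-1}\cong\operatorname{Sym}^n_{\mathcal C}(\mathcal V/\mathcal C)=\mathcal C\otimes\mathcal N^{-n}$.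
\item[(E2)] The class of $\mathcal V$ maps to $0$ in $H^1(Z,\mathcal V\otimes\mathcal N)$ by the long exact sequence, hence in $H^1(Z,\mathcal C\langle\mathcal V\rangle\otimes\mathcal N)$.
\item[(E3)] For an algebra map $\mathcal C\to\mathcal D$, the module $\mathcal D\otimes_{\mathcal C}\mathcal V$ is an extension of $\mathcal D\otimes\mathcal N^{-1}$ by $\mathcal D$, by local splitting, and $\mathcal D\otimes_{\mathcal C}\mathcal C\langle\mathcal V\rangle=\mathcal D\langle\mathcal D\otimes_{\mathcal C}\mathcal V\rangle$. The construction also commutes with pullback along morphisms $Z'\to Z$.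
\item[(E4)] Let $\mathcal C=\mathcal O_Z$. A morphism $Z'\to\operatorname{Spec}_Z\mathcal O_Z\langle\mathcal V\rangle$ over $Z$ is a linear map $\mathcal V|_{Z'}\to\mathcal O_{Z'}$ sending $1_{\mathcal V}$ to $1$, that is, a splitting of the pulled-back extension. Moreover $\operatorname{Spec}_Z\mathcal O_Z\langle\mathcal V\rangle$ is the open subset of $\mathbb P(\mathcal V)=\operatorname{Proj}\operatorname{Sym}\mathcal V$ where the section $1_{\mathcal V}$ of $\mathcal O(1)$ does not vanish, because $D_+(\sigma)=\operatorname{Spec}S/(\sigma-1)$ for an element $\sigma$ of degree $1$ of a graded ring $S$.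
\end{itemize}

\subsection{The tower}

\begin{lemma}\label{lem:step}
Let $\mathcal C$ be admissible, $j\ge0$, and $\mathcal V$ an extension of $\mathcal C(-j)$ by $\mathcal C$. Then $\mathcal C\to\mathcal C\langle\mathcal V\rangle$ is injective and $\mathcal C\langle\mathcal V\rangle$ is admissible.
\end{lemma}

\begin{proof}
Injectivity and flatness follow from (E1). Let $l<0$. Since $j\ge0$, we have $l-nj<0$, so the graded pieces $\mathcal C(l-nj)$ of $F_n(l)$ have no $H^0$ and no $H^1$. By induction on $n$ the same holds for $F_n(l)$. Cohomology on the Noetherian scheme $X$ commutes with filtered colimits, so it holds for $\mathcal C\langle\mathcal V\rangle(l)$.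
\end{proof}

\begin{proposition}\label{prop:tower}
Every admissible $\mathcal A$ admits an injective algebra map $\mathcal A\to\mathcal B$ with $\mathcal B$ admissible and $H^1(X,\mathcal B(j))=0$ for all $j\in\mathbb Z$.
\end{proposition}

\begin{proof}
A filtered colimit of admissible algebras is admissible: injectivity, flatness and the vanishing of cohomology all pass to the colimit. Let $\mathcal C$ be admissible. For each $j\ge0$ and $c\in H^1(X,\mathcal C(j))$ choose an extension $\mathcal V_c$ of class $c$. Let $\mathcal C^+$ be the tensor product over $\mathcal C$ of all $\mathcal C\langle\mathcal V_c\rangle$, that is, the filtered colimit of the finite tensor products. By (E3), adding one factor to a finite tensor product $\mathcal D$ replaces $\mathcal D$ by $\mathcal D\langle\mathcal D\otimes_{\mathcal C}\mathcal V_c\rangle$. By Lemma~\ref{lem:step} and induction on the number of factors, the finite tensor products are admissible and the maps between them are injective. So $\mathcal C^+$ is admissible and $\mathcal C\to\mathcal C^+$ is injective. By (E2) the maps $H^1(X,\mathcal C(j))\to H^1(X,\mathcal C^+(j))$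 are zero for $j\ge0$. New classes may appear in $\mathcal C^+$, so we iterate: let $\mathcal B$ be the colimit of $\mathcal A\to\mathcal A^+\to\mathcal A^{++}\to\cdots$. For $j\ge0$, $H^1(X,\mathcal B(j))$ is a colimit along zero maps. For $j<0$ it vanishes because $\mathcal B$ is admissible.
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

Let $0\ne u\in H_{-1}$; such $u$ exist by (iii). Take $\mathcal A$ from Proposition~\ref{prop:forcing} and $\mathcal A\to\mathcal B$ from Proposition~\ref{prop:tower}, and let $B=\Gamma_*(\mathcal B)$, a graded $R$-algebra. It has four properties.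
\begin{itemize}
\item[(B1)] $B/\mathfrak nB\ne0$. Indeed $B_j=0$ for $j<0$, so $\mathfrak nB\subset\bigoplus_{j\ge1}B_j$, while $0\ne1\in B_0$ because $\mathcal O_X\to\mathcal B$ is injective.
\item[(B2)] $H^i_{\mathfrak n}(B)=0$ for $i\ne3$. For $i\le2$ this is \eqref{eq:lc}, and the \v{C}ech complex on $w_1,w_2,w_3$ has length $3$.
\item[(B3)] $B_{w_i}$ is flat over $R_{w_i}$. Indeed $w_i$ trivializes $L$ on $X_i$, so $R_{w_i}=H^0(X_i,\mathcal O_X)[w_i^{\pm1}]$ and $B_{w_i}=H^0(X_i,\mathcal B)[w_i^{\pm1}]$, and $X_i$ is affine.
\item[(B4)] $u\mapsto0$ in $H^2(X,\mathcal B(-1))=H^3_{\mathfrak n}(B)_{-1}$.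
\end{itemize}

We treat all $d\ge3$ at once. Let $t=(t_1,\dots,t_{d-3})$, empty for $d=3$, and put $S=R[t]_{(\mathfrak n,t)}$ and $N=B[t]_{(\mathfrak n,t)}$. By Lemma~\ref{lem:basis}, $S$ is Cohen--Macaulay of dimension $d$ with rational singularities. Elements outside $(\mathfrak n,t)$ act invertibly on $B[t]/(\mathfrak n,t)B[t]=B/\mathfrak nB$, so $N/(\mathfrak n,t)N=B/\mathfrak nB\ne0$. We check the hypothesis of Lemma~\ref{lem:crit} for a prime $\mathfrak P\subset(\mathfrak n,t)$ of $R[t]$.

Suppose $\mathfrak P\not\supset\mathfrak n$. Then some $w_i\notin\mathfrak P$, so $B[t]_{\mathfrak P}$ is flat over the Cohen--Macaulay ring $R[t]_{\mathfrak P}$ by (B3). By (L2), $H^i_{\mathfrak P}(B[t]_{\mathfrak P})=H^i_{\mathfrak P}(R[t]_{\mathfrak P})\otimes B[t]_{\mathfrak P}=0$ for $i<\operatorname{ht}\mathfrak P$.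

Suppose $\mathfrak P\supset\mathfrak n$. Since $R[t]/\mathfrak nR[t]=k[t]$, we have $\mathfrak P=\mathfrak nR[t]+\mathfrak qR[t]$ for a prime $\mathfrak q$ of $k[t]$. The dimension formula for the affine domains $R[t]$ and $k[t]$ gives $\operatorname{ht}\mathfrak P=d-\dim k[t]/\mathfrak q=3+\operatorname{ht}\mathfrak q$. By (L4) and (B2), $H^i_{\mathfrak P}(B[t])=H^3_{\mathfrak n}(B)\otimes_kH^{i-3}_{\mathfrak q}(k[t])$. The prime $\mathfrak q$ of the Cohen--Macaulay ring $k[t]$ contains a regular sequence of length $\operatorname{ht}\mathfrak q$, so this vanishes for $i<3+\operatorname{ht}\mathfrak q$ by (L5). Localize at $\mathfrak P$.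

By Lemma~\ref{lem:crit}, $N$ is a big Cohen--Macaulay $S$-algebra; for $d=3$ it is $B_{\mathfrak n}$. By (L1) and (L4), the map $H^d_{(\mathfrak n,t)}(S)\to H^d_{(\mathfrak n,t)}(N)$ is
\[
H^3_{\mathfrak n}(R)\otimes_kH^{d-3}_{(t)}(k[t])\longrightarrow H^3_{\mathfrak n}(B)\otimes_kH^{d-3}_{(t)}(k[t]),
\]
and it kills the nonzero element $u\otimes[1/t_1\cdots t_{d-3}]$ by (B4). So $S$ is not BCM-rational. \qed

\medskip
The hypotheses entered as follows. Condition (i) makes $R$ free over $P$ and gives $H^1(X,\mathcal S(j))=0$. Condition (ii) gives rationality and the bound $d_a\le2$, so that $u$ is forced by variables of degree $1$. The condition $H^0(X,\mathcal O_X)=k$ makes $1$ the only basis element of degree $0$, which confines the kernel of $\theta$ to one summand. Since $H^d_{(\mathfrak n,t)}(N)\ne0$ by Lemma~\ref{lem:colon}, the first statement of Theorem~\ref{thm:B} also fails for every $d\ge3$.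

\begin{remark}[direct summands]\label{rem:summand}
Let $R=k[x,y,z]^{(3)}$ and $Q=k[x,y,z]_{(x,y,z)}$. The ring $k[x,y,z]$ is finite over $R$, the only prime over $\mathfrak n$ is $(x,y,z)$, and $R$ is the summand of degrees divisible by $3$. So $R_{\mathfrak n}\to Q$ is a finite split inclusion. The regular ring $Q$ is BCM-rational and $R_{\mathfrak n}$ is not. Hence BCM-rationality does not descend to direct summands in characteristic $0$. If $C$ is a big Cohen--Macaulay $Q$-algebra, then $H^3_{\mathfrak n}(R)\to H^3_{\mathfrak n}(Q)\to H^3_{\mathfrak n}(C)$ is injective. So an $R$-algebra that maps to such a $C$ kills no class, and no such $C$ receives an $R$-algebra map from $B_{\mathfrak n}$.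
\end{remark}

\section{Dimension at most two}\label{sec:dim2}

Let $(R,\mathfrak m)$ and $A$ be as in Theorem~\ref{thm:B}. The ring $R$ is normal of dimension at most $2$, hence Cohen--Macaulay by Serre's condition $(S_2)$. A big Cohen--Macaulay algebra has $H^d_{\mathfrak m}\ne0$ by Lemma~\ref{lem:colon}. So the first statement of the theorem implies that $R$ is BCM-rational, and the known converse recalled in the introduction gives the conjecture for $d\le2$. We prove the first statement.

If $d=0$, then $R$ is a field and $A\ne0$, so $R\to A$ is injective. If $d=1$, then $R$ is a discrete valuation ring with uniformizer $x$, and the socle of $H^1_{\mathfrak m}(R)=R_x/R$ is spanned by $[1/x]$. If the map is not injective, it kills $[1/x]$ by (L1). Then the image of $A$ in $A_x$ is a subring containing $1/x$, so $A\to A_x$ is surjective and $H^1_{\mathfrak m}(A)=0$, contrary to the hypothesis. From now on $d=2$.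

\subsection{The regular case}\label{sec:regular}

Let $R$ be regular with $\mathfrak m=(x,y)$, and suppose the socle class $[1/xy]$ dies in $H^2_{\mathfrak m}(A)$. Then $1/xy=s+s'$ in $A_{xy}$ with $s\in A_x$ and $s'\in A_y$. On $U_A=D(x)\cup D(y)\subset\operatorname{Spec}A$ there are global functions
\[
\alpha=\begin{cases}xs&\text{on }D(x)\\ y^{-1}-xs'&\text{on }D(y)\end{cases}\qquad\beta=\begin{cases}x^{-1}-ys&\text{on }D(x)\\ ys'&\text{on }D(y)\end{cases}
\]
and $y\alpha+x\beta=1$ on both charts. Expand $(xy)^{-n}=(xy)^{-n}(y\alpha+x\beta)^{2n}$. The term containing $y^ix^{2n-i}$ comes from $A_x$ if $i\ge n$ and from $A_y$ if $i\le n$. So every $(xy)^{-n}$ lies in $\operatorname{im}A_x+\operatorname{im}A_y$, and $H^2_{\mathfrak m}(A)=0$.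

The universal choice of $s,s'$ is an $\mathbb A^1$-bundle over the punctured spectrum of $R$, and the computation identifies it with $\operatorname{Spec}R[\alpha,\beta]/(y\alpha+x\beta-1)$. The base is not affine, but the total space is. The general proof shows that something close to this holds for every nonzero class on a rational surface singularity.

\subsection{Reduction to a surface over an algebraically closed field}

Let $k$ be the base field. Lift a transcendence basis of $R/\mathfrak m$ over $k$ to $R$. Nonzero polynomials in the lifts are units, so the lifts generate a field $k'\subset R$. The ring $R$ is a localization of a finitely generated $k'$-subalgebra $\Lambda$ at $\mathfrak c=\mathfrak m\cap\Lambda$, and $\Lambda/\mathfrak c$ is a domain algebraic over $k'$, hence a field. Replacing $k$ by $k'$, we have $R=\Lambda_{\mathfrak c}$ with $\mathfrak c$ maximal.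

Let $R'=(\Lambda\otimes_k\bar k)_{\mathfrak c'}$ with $\mathfrak c'$ a prime over $\mathfrak c$. The map $R\to R'$ is flat and local, hence faithfully flat. As $(\Lambda/\mathfrak c)\otimes_k\bar k$ is a product of copies of $\bar k$, the ideal $\mathfrak mR'$ is the maximal ideal of $R'$ and $\dim R'=2$. Let $Y_0$ be a resolution of $R$ and $Y_0'$ its base change to $R'$. In characteristic $0$ the local rings of $Y_0$ are local rings of smooth $k$-schemes, so those of $Y_0'$ are local rings of smooth $\bar k$-schemes, and $Y_0'$ is regular. By flat base change $H^0(Y_0',\mathcal O)=R'$ and $H^i(Y_0',\mathcal O)=0$ for $i>0$. As $R'$ is local, $Y_0'$ is connected, hence integral, and $R'$ is a normal domain. The proper map $Y'_0\to\operatorname{Spec}R'$ is an isomorphism over a nonempty open set. So $R'$ has rational singularities. By (L2), tensoring $H^2_{\mathfrak m}(R)\to H^2_{\mathfrak m}(A)$ with $R'$ gives the same map for $R'$ and $A\otimes_RR'$. By faithful flatness we may assume $k=\bar k$.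

After shrinking, $V=\operatorname{Spec}\Lambda$ is a normal integral affine surface, smooth away from the point $o=\mathfrak c$. Let $\mu\colon Y\to V$ be a projective resolution that is an isomorphism over $U=V\setminus\{o\}$ and such that $E=\mu^{-1}(o)_{\mathrm{red}}=\bigcup E_i$ is a nonempty simple normal crossings divisor: the $E_i$ are smooth curves, they meet transversally, and no three pass through one point. (If $V$ is smooth, blow up $o$.) We use three facts.
\begin{itemize}
\item $H^1(Y,\mathcal O_Y)=0$: this $\Lambda$-module is supported at $o$, and its localization at $o$ vanishes because $R$ has rational singularities.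
\item $H^2_{\mathfrak m}(R)=H^1(U,\mathcal O_U)=\varinjlim_nH^1(Y,\mathcal O_Y(nE))$: the first equality holds as $V$ is affine, the second as $U=Y\setminus E\to Y$ is an affine morphism and the direct image of $\mathcal O_U$ is $\varinjlim\mathcal O_Y(nE)$.
\item $E$ is connected, since $V$ is normal, and the matrix $(E_i\cdot E_j)$ is negative definite.
\end{itemize}

\subsection{The torsor}

Fix $0\ne u\in H^1(U,\mathcal O_U)$. Let $0\to\mathcal O_U\to\mathcal E_u\to\mathcal O_U\to0$ have class $u$, and let $T=\operatorname{Spec}_U\mathcal O_U\langle\mathcal E_u\rangle$ be the torsor of its splittings.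

\begin{proposition}\label{prop:torsor}
$H^1(T,\mathcal O_T)=0$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:B} for $d=2$, given Proposition~\ref{prop:torsor}]
Suppose $u\mapsto0$ in $H^2_{\mathfrak m}(A)$. Let $x,y$ be a system of parameters of $R$ and $U_A=D(x)\cup D(y)\subset\operatorname{Spec}A$, the preimage of $U$. The \v{C}ech complex gives $H^1(U_A,\mathcal O)=\operatorname{coker}(A_x\oplus A_y\to A_{xy})=H^2_{\mathfrak m}(A)$. So the pullback of $\mathcal E_u$ to $U_A$ splits, and by (E4) there is a morphism $U_A\to T_R=T\times_V\operatorname{Spec}R$ over $\operatorname{Spec}R$. The scheme $T_R$ is covered by its parts over $D(x)$ and $D(y)$ in $\operatorname{Spec}R$. These and their intersection are affine, because $T\to U$ is affine. By flat base change $H^1(T_R,\mathcal O)=0$, so each $(xy)^{-n}$ is the sum of a function on $(T_R)_x$ and a function on $(T_R)_y$. Pulling back to $U_A$ gives $(xy)^{-n}\in\operatorname{im}A_x+\operatorname{im}A_y$ for all $n$. The right side is an $A$-submodule of $A_{xy}$, so it is all of $A_{xy}$ and $H^2_{\mathfrak m}(A)=0$, contrary to the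 hypothesis.
\end{proof}

To prove Proposition~\ref{prop:torsor} we want to see $T$ as the complement of an ample divisor. By (E4), $T$ is the complement of a section in a $\mathbb P^1$-bundle over $U$. If $u$ lifts to $H^1(Y,\mathcal O_Y(W))$ for a cycle $W$ on $E$, the bundle extends to $Y$ through an extension of $\mathcal O_Y(-W)$ by $\mathcal O_Y$. Over a curve $E_i$, the class $\mathcal O(1)$ turns out to be nef if $W\cdot E_i=0$, and ample if $W\cdot E_i<0$ and the extension is nonsplit on $E_i$. So we want $W\cdot E_i\le0$ for all $i$, and we want $W$ so small that the lift restricts nontrivially to each $E_i$ with $W\cdot E_i<0$. For the blow-up of the origin in $\mathbb A^2$ we have $H^1(Y,\mathcal O(nE))=\bigoplus_{j\ge-n}H^1(\mathbb P^1,\mathcal O(j))$. The class $[1/xy]$ first appears for $W=2E$, the extension on $E$ is $0\to\mathcal O\to\mathcal O(1)^2\to\mathcal O(2)\to0$, and $\mathcal O(1)$ is the ample class of type $(1,1)$ on $\mathbb P^1\times\mathbb P^1$. In general we minimize over real cycles, obtain a rational one, and clear denominators on a finite cover.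

\subsection{An extremal cycle}

A real cycle $Z=\sum Z_iE_i$ is \emph{antinef} if $Z\cdot E_i\le0$ for all $i$.

\begin{lemma}\label{lem:antinef}
A nonzero antinef cycle has all coefficients positive.
\end{lemma}

\begin{proof}
Write $Z=Z^+-Z^-$ with $Z^\pm\ge0$ without common components. Then $0\ge Z\cdot Z^-=Z^+\cdot Z^--(Z^-)^2\ge-(Z^-)^2\ge0$, so $Z^-=0$ by negative definiteness. If some $Z_i$ vanish, then by connectedness of $E$ one such $E_i$ meets a component with positive coefficient, and $Z\cdot E_i>0$, a contradiction.
\end{proof}

Let $Z^0$ be the rational cycle with $Z^0\cdot E_i=-1$ for all $i$. It has positive coefficients by the lemma. Write $\lfloor Z\rfloor=\sum\lfloor Z_i\rfloor E_i$.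

\begin{lemma}\label{lem:extremal}
There are a nonzero rational antinef cycle $Z$ and a class $\tilde u\in H^1(Y,\mathcal O_Y(W))$, $W=\lfloor Z\rfloor$, mapping to $u$, such that for every $j$ in $J=\{j:Z\cdot E_j<0\}$ the coefficient $Z_j$ is an integer and $\tilde u|_{E_j}\ne0$ in $H^1(E_j,\mathcal O_{E_j}(W))$.
\end{lemma}

\begin{proof}
Let $\mathcal I$ be the set of integral cycles $W'$ such that $u$ lies in the image of $H^1(Y,\mathcal O_Y(W'))$. It is upward closed and contains $nE$ for $n\gg0$. It does not contain $0$, since $H^1(Y,\mathcal O_Y)=0$ and $u\ne0$; this is the only use of rationality. Let $\mathcal Z$ be the set of real antinef $Z$ with $\lfloor Z\rfloor\in\mathcal I$. It contains large multiples of $Z^0$, and $0\notin\mathcal Z$. It is closed: if $Z^{(m)}\to Z$, then $\lfloor Z^{(m)}\rfloor\le\lfloor Z\rfloor$ for $m\gg0$. As antinef cycles have nonnegative coefficients, the function $\sum Z_i$ attains a minimum on $\mathcal Z$, at some $Z\ne0$. Let $W=\lfloor Z\rfloor$ and let $\tilde u$ be any lift of $u$.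

Let $j\in J$ and let $\epsilon>0$ be small. Then $(Z-\epsilon E_j)\cdot E_j<0$, and $(Z-\epsilon E_j)\cdot E_i\le Z\cdot E_i\le0$ for $i\ne j$. So $Z-\epsilon E_j$ is antinef, and by minimality $\lfloor Z-\epsilon E_j\rfloor\notin\mathcal I$. If $Z_j\notin\mathbb Z$ this cycle would be $W\in\mathcal I$. Hence $Z_j\in\mathbb Z$ and $W-E_j\notin\mathcal I$. If $\tilde u|_{E_j}$ were zero, the sequence $0\to\mathcal O_Y(W-E_j)\to\mathcal O_Y(W)\to\mathcal O_{E_j}(W)\to0$ would lift $\tilde u$ to $H^1(Y,\mathcal O_Y(W-E_j))$, which is impossible. Finally, given the integers $Z_j$ for $j\in J$, the equations $Z\cdot E_i=0$ for $i\notin J$ form a rational linear system for the remaining coefficients whose matrix is negative definite. So $Z$ is rational.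
\end{proof}

\subsection{A cover on which the cycle is Cartier}

Fix $Z$, $W$, $J$, $\tilde u$ as in Lemma~\ref{lem:extremal}, and $N\ge1$ with $NZ$ integral.

\begin{lemma}\label{lem:cover}
There are a normal integral surface $Y'$, a finite surjective morphism $h\colon Y'\to Y$, and effective Cartier divisors $E_i'$ on $Y'$ with $h^*E_i=NE_i'$.
\end{lemma}

\begin{proof}
The surface $Y$ is projective over the affine scheme $V$, so it has an ample line bundle. Let $\mathcal M_i$ be a power of it with $\mathcal M_i^N(-E_i)$ globally generated. As $k$ is infinite, there is a section $\sigma_{i,1}$ of $\mathcal M_i^N(-E_i)$ that is not identically zero on $E_i$, and a section $\sigma_{i,2}\ne0$ that is nonzero at the finitely many zeros of $\sigma_{i,1}|_{E_i}$. Let $s_{i,a}\in H^0(Y,\mathcal M_i^N)$ be the product of $\sigma_{i,a}$ with the canonical section of $\mathcal O_Y(E_i)$. Choose a rational section $m_i\ne0$ of $\mathcal M_i$ and write $s_{i,a}=\psi_{i,a}m_i^N$ with $\psi_{i,a}\in k(Y)^\times$. Adjoin to $k(Y)$ an $N$-th root of each $\psi_{i,a}$, and let $Y'$ be the normalization of $Y$ in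 the resulting finite field extension. The roots give rational sections $\rho_{i,a}$ of $h^*\mathcal M_i$ with $\rho_{i,a}^N=h^*s_{i,a}$, and they are regular since $Y'$ is normal. Near a point of $h^{-1}(E_i)$ one of the $h^*\sigma_{i,a}$ does not vanish, and there $h^*E_i=N\operatorname{div}(\rho_{i,a})$. Away from $h^{-1}(E_i)$ we have $h^*E_i=0$. So $h^*E_i$ is locally $N$ times an effective Cartier divisor. This divisor is unique, because on a normal scheme Cartier divisors embed in the torsion-free group of Weil divisors. So the local divisors glue to $E_i'$.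
\end{proof}

For a rational cycle $G=\sum g_iE_i$ put $h^*G=\sum Ng_iE_i'$, a $\mathbb Q$-Cartier divisor. Let $\Gamma$ be a reduced irreducible component of $h^{-1}(E_i)$, $\tilde\Gamma$ its normalization, and $g\colon\tilde\Gamma\to E_i$ the induced finite surjective map of smooth projective curves. Clearing denominators gives
\begin{equation}\label{eq:deg}
\deg(h^*G)|_{\tilde\Gamma}=(G\cdot E_i)\deg g .
\end{equation}
The divisor $D=h^*Z$ is Cartier, and $D-h^*W=\sum N(Z_i-W_i)E_i'$ is effective. Let $\tilde u'\in H^1(Y',\mathcal O_{Y'}(D))$ be the image of $\tilde u$. Passing from $h^*W$ to $D$ gains antinefness, but it could kill the restricted classes. It does not, because the fractional parts of $Z$ are smaller than $1$.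

\begin{lemma}\label{lem:nonsplit}
If $j\in J$ and $\Gamma$ is a component of $h^{-1}(E_j)$, then $\tilde u'|_{\tilde\Gamma}\ne0$ in $H^1(\tilde\Gamma,\mathcal O(D)|_{\tilde\Gamma})$.
\end{lemma}

\begin{proof}
Since $Z_j=W_j$, the divisor $D-h^*W$ is supported over $\bigcup_{i\ne j}E_i$ and does not contain $\Gamma$. Its pullback $\Theta$ to $\tilde\Gamma$ is an effective divisor, and $\Theta=g^*\Delta$ as $\mathbb Q$-divisors, where $\Delta=\sum_{i\ne j}(Z_i-W_i)E_i|_{E_j}$. A point of $E_j$ lies on at most one other $E_i$, which meets $E_j$ transversally, so the coefficients $\Delta_p$ lie in $[0,1)$. We have $\mathcal O(D)|_{\tilde\Gamma}=g^*\mathcal O_{E_j}(W)\otimes\mathcal O(\Theta)$, and $\tilde u'|_{\tilde\Gamma}$ is the image of $\tilde u|_{E_j}$ under the map on $H^1$ induced by $\mathcal O_{E_j}\to g_*\mathcal O_{\tilde\Gamma}(\Theta)$ tensored with $\mathcal O_{E_j}(W)$. It suffices to split this map.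

We claim that the trace maps $g_*\mathcal O_{\tilde\Gamma}(\Theta)$ into $\mathcal O_{E_j}$. Let $s$ be a section near $p\in E_j$ and $\tau$ a uniformizer at $p$. At each $q$ over $p$, with ramification index $e_q$, we have $\operatorname{ord}_q(\tau s)\ge e_q(1-\Delta_p)>0$. So $\tau s$ lies in the free $\mathcal O_{E_j,p}$-algebra $(g_*\mathcal O_{\tilde\Gamma})_p$ and in all its maximal ideals, and it is nilpotent modulo $\tau$. A nilpotent endomorphism has trace zero, so $\operatorname{Tr}(\tau s)\in\tau\mathcal O_{E_j,p}$ and $\operatorname{Tr}(s)\in\mathcal O_{E_j,p}$. The composite $\mathcal O_{E_j}\to g_*\mathcal O_{\tilde\Gamma}(\Theta)\to\mathcal O_{E_j}$ is multiplication by $\deg g$, which is invertible in $k$.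
\end{proof}

\subsection{Ampleness}

We recall the facts about ample line bundles that we use.
\begin{itemize}
\item[(A1)] (Nakai--Moishezon) A rational class $\eta$ on a smooth projective surface is ample if and only if $\eta^2>0$ and $\eta\cdot\Sigma>0$ for every irreducible curve $\Sigma$. If $\eta$ is ample and $\eta'$ is arbitrary, then $\eta+\lambda\eta'$ is ample for all small rational $\lambda>0$.
\item[(A2)] A line bundle on a proper scheme over a field is ample if and only if it is ample on each reduced irreducible component, and if and only if its pullback along a finite surjective morphism is ample.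
\item[(A3)] For a proper morphism of Noetherian schemes, a line bundle that is ample on the fiber over a point is relatively ample over a neighborhood of that point \cite{EGA}. Relative ampleness is local on the base, and over an affine base it means ampleness.
\item[(A4)] If $\mathbb P$ is proper over a Noetherian affine scheme $V$, $\mathcal L$ is ample and $s\in H^0(\mathbb P,\mathcal L)$, then $\{s\ne0\}$ is affine: embed $\mathbb P$ as a closed subscheme of a projective space over $V$ by sections of some $\mathcal L^n$ that include $s^n$.
\end{itemize}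

Let $0\to\mathcal O_{Y'}\to\mathcal E\to\mathcal O_{Y'}(-D)\to0$ have class $\tilde u'$. Let $\pi\colon\mathbb P=\mathbb P(\mathcal E)\to Y'$ and $\xi=\mathcal O(1)$, a quotient of $\pi^*\mathcal E$. For a component $\Gamma$ of $h^{-1}(E_i)$ let $\mathbb P_{\tilde\Gamma}=\mathbb P(\mathcal E|_{\tilde\Gamma})$, a smooth projective surface with fiber class $\mathsf f$, so $\xi\cdot\mathsf f=1$ and $\mathsf f^2=0$. The section $1_{\mathcal E}$ of $\xi$ vanishes along the curve $\mathbb P(\mathcal O(-D)|_{\tilde\Gamma})\cong\tilde\Gamma$, on which $\xi$ restricts to $\mathcal O(-D)|_{\tilde\Gamma}$. Hence $\xi^2=-(Z\cdot E_i)\deg g$ by \eqref{eq:deg}.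

\begin{lemma}\label{lem:ruled}
If $i\notin J$, then $\xi^2=0$ on $\mathbb P_{\tilde\Gamma}$ and $\xi\cdot\Sigma\ge0$ for every irreducible curve $\Sigma$. If $i\in J$, then $\xi$ is ample on $\mathbb P_{\tilde\Gamma}$.
\end{lemma}

\begin{proof}
We have $\xi^2=0$ for $i\notin J$, $\xi^2>0$ for $i\in J$, and $\xi\cdot\mathsf f>0$. Let $\Sigma$ be an irreducible curve that is not a fiber, with normalization $\tilde\Sigma$, which is finite and surjective over $\tilde\Gamma$. On $\tilde\Sigma$, the line bundle $\mathcal Q=\xi|_{\tilde\Sigma}$ has degree $\xi\cdot\Sigma$ and is a quotient of $\mathcal E|_{\tilde\Sigma}$, an extension of $\mathcal N=\mathcal O(-D)|_{\tilde\Sigma}$ by $\mathcal O$. The degree of $\mathcal N$ is $0$ if $i\notin J$ and positive if $i\in J$. If the composite $\mathcal O\to\mathcal Q$ is zero, then $\mathcal Q$ is a quotient of $\mathcal N$, hence equal to it, and its degree is as required. If $\mathcal O\to\mathcal Q$ is nonzero, then $\deg\mathcal Q\ge0$, with equality only if $\mathcal O\to\mathcal Q$ is an isomorphism, which splits the extension on $\tilde\Sigma$. For $i\in J$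 the extension is nonsplit: its class is the pullback of $\tilde u'|_{\tilde\Gamma}$, which is nonzero by Lemmas~\ref{lem:nonsplit} and~\ref{lem:trace}. So $\xi\cdot\Sigma>0$ for $i\in J$, and (A1) applies.
\end{proof}

Over the curves with $i\notin J$ the class $\xi$ is only nef. We may correct it by a divisor supported over $E$, since that locus is removed in the end. The correction must be effective with full support, and positive on the $E_i$ with $i\notin J$. The cycle $G=Z-\delta Z^0$ with $\delta>0$ small and rational has these properties: its coefficients $g_i$ are positive since those of $Z$ are (Lemma~\ref{lem:antinef}), and $G\cdot E_i=\delta>0$ for $i\notin J$.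

\begin{proof}[Proof of Proposition~\ref{prop:torsor}]
Let $\eta=\xi+\lambda\pi^*h^*G$ with $\lambda>0$ rational. On $\mathbb P_{\tilde\Gamma}$ with $i\notin J$, \eqref{eq:deg} shows that $\eta$ is numerically $\xi+a\mathsf f$ with $a=\lambda\delta\deg g>0$. Then $\eta^2=2a>0$, $\eta\cdot\mathsf f=1$, and $\eta\cdot\Sigma\ge a\,\mathsf f\cdot\Sigma>0$ for $\Sigma$ not a fiber. So $\eta$ is ample by (A1). For $i\in J$, $\eta$ is ample for small $\lambda$ by Lemma~\ref{lem:ruled} and (A1). There are finitely many $\Gamma$, so one $\lambda$ works for all.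

Choose $m\ge1$ with all $m\lambda Ng_i\in\mathbb Z$, and let $\mathcal L=\xi^m\otimes\pi^*\mathcal O_{Y'}(m\lambda h^*G)$. The map $\mathbb P\to V$ is proper. The reduced components of its fiber over $o$ are the $\mathbb P(\mathcal E|_\Gamma)$, which are finite images of the $\mathbb P_{\tilde\Gamma}$, so $\mathcal L$ is ample on this fiber by (A2). The fiber over a point $v\ne o$ is a $\mathbb P^1$-bundle over a finite $\kappa(v)$-scheme, and there $\mathcal L\cong\xi^m$ is ample. By (A3), $\mathcal L$ is ample. The product of $1_{\mathcal E}^m$ with the canonical section of $\pi^*\mathcal O_{Y'}(m\lambda h^*G)$ vanishes exactly on $\{1_{\mathcal E}=0\}\cup\pi^{-1}h^{-1}(E)$, because all $g_i>0$. By (A4) the complement $T'$ is affine.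

Let $U'=h^{-1}(U)$. On $U'$ the divisor $D$ is zero and $\tilde u'$ restricts to $h^*u$, so $\mathcal E|_{U'}\cong h^*\mathcal E_u$ as extensions. By (E3) and (E4), $T'=T\times_UU'$. By Lemma~\ref{lem:trace}, $\mathcal O_U$ is a direct summand of $h_*\mathcal O_{U'}$. Pulling back along the flat map $T\to U$, the sheaf $\mathcal O_T$ is a direct summand of the direct image of $\mathcal O_{T'}$ under the finite map $T'\to T$. Hence $H^1(T,\mathcal O_T)$ is a direct summand of $H^1(T',\mathcal O_{T'})=0$.
\end{proof}

This completes the proof of Theorem~\ref{thm:B}.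

\section{Proof of Theorem~\ref{thm:C}}\label{sec:C}

Let $(X,L)$ satisfy (i) and (ii). Rationality is Lemma~\ref{lem:basis}(a). By Serre duality $H^2(X,L^{-1})$ is dual to $H^0(X,\omega_X\otimes L)$. If these groups are nonzero, $R_{\mathfrak n}$ is not BCM-rational by Theorem~\ref{thm:A}. Assume $H^2(X,L^{-1})=0$. This vanishing is what makes a general hyperplane section of the cone rational, and then Theorem~\ref{thm:B} applies.

By Lemma~\ref{lem:basis}(a), $H^2(X,L^i)=0$ for $i\ge-1$. The sections of $L$ with smooth zero divisor form an open subset of the affine space $H^0(X,L)$. It is nonempty by Bertini's theorem for globally generated line bundles in characteristic $0$, and it has a $k$-point as $k$ is infinite. Choose such an $f\ne0$, with zero divisor the smooth curve $C$. Consider $0\to L^{j-1}\xrightarrow{f}L^j\to L^j|_C\to0$. For $j=0$ it gives $H^0(C,\mathcal O_C)=k$, since $H^0(X,L^{-1})=H^1(X,L^{-1})=0$, so $C$ is connected. By (i), $R/fR=\bigoplus_{j\ge0}H^0(C,L^j|_C)$. For $j\ge0$ the group $H^1(C,L^j|_C)$ lies between $H^1(X,L^j)=0$ and $H^2(X,L^{j-1})=0$, so it vanishes. By Proposition~\ref{prop:section}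 with $e=1$, the ring $\bar R=(R/fR)_{\mathfrak n}$ has dimension $2$ and rational singularities.

Let $B$ be a big Cohen--Macaulay $R_{\mathfrak n}$-algebra. Lifting a system of parameters of $\bar R$ and placing $f$ in front gives a system of parameters of $R_{\mathfrak n}$. So $f$ is a nonzerodivisor on $B$, and $B/fB$ is a big Cohen--Macaulay $\bar R$-algebra. Multiplication by $f$ on $R_{\mathfrak n}$ and on $B$ gives a commutative diagram with exact rows
\[
\begin{array}{ccccccc}
0&\to&H^2_{\mathfrak n}(\bar R)&\to&H^3_{\mathfrak n}(R)&\xrightarrow{\ f\ }&H^3_{\mathfrak n}(R)\\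
&&\downarrow&&\downarrow&&\downarrow\\
0&\to&H^2_{\mathfrak n}(B/fB)&\to&H^3_{\mathfrak n}(B)&\xrightarrow{\ f\ }&H^3_{\mathfrak n}(B),
\end{array}
\]
where the zeros are $H^2_{\mathfrak n}(R)$ and $H^2_{\mathfrak n}(B)$ (Lemma~\ref{lem:colon}). The left vertical map is injective by Theorem~\ref{thm:B}. So the middle map is injective on the elements killed by $f$. If its kernel were nonzero, it would contain a nonzero socle element by (L1), and such an element is killed by $f$. So the kernel is zero for every $B$, and $R_{\mathfrak n}$ is BCM-rational.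

For $(\mathbb P^2,\mathcal O(r))$ we have $\omega_X\otimes L=\mathcal O(r-3)$, which has no nonzero sections if and only if $r\le2$. \qed

\begin{thebibliography}{9}

\bibitem{EGA}
EGA III, 4.7.1.

\bibitem{MS}
Linquan Ma and Karl Schwede, \emph{Singularities in mixed characteristic via perfectoid big Cohen-Macaulay algebras}, arXiv:1806.09567 (2018).

\end{thebibliography}
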